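# Universal labelings with labels polynomial in the maximum degree

## Three bounds in terms of degrees

**Theorem 1.** Let $G$ be a simple finite graph with maximum degree $\Delta=\Delta(G)\ge 1$, and put $N=\Delta^2+1$. Then
$$\overrightarrow{\chi_u}(G)\le 125\,\Delta^3N^6,\qquad\text{and consequently}\qquad \overrightarrow{\chi_u}(G)\le 8000\,\Delta^{15}.$$
Hence $f(x)=8000x^{15}+1$ is a polynomial with $\overrightarrow{\chi_u}(G)\le f(\Delta(G))$ for every graph $G$.

Here is what the symbols mean. Write $\mathbb{N}_k=\{1,\dots,k\}$ and give every edge $e$ of $G$ a label $\ell(e)\in\mathbb N_k$. Now somebody else, possibly hostile, orients every edge. Each vertex then computes its in-sum, the sum of the labels on the edges that point into it.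

**Definition.** The labeling $\ell$ is *universal* if, in every orientation of $G$, any two adjacent vertices have different in-sums. The *universal labeling number* $\overrightarrow{\chi_u}(G)$ is the least $k$ for which $G$ has a universal labeling with labels in $\mathbb{N}_k$.

The order of quantifiers matters: one labeling must survive all orientations. The problem comes from the paper of Arash Ahadi, Ali Dehghan and Morteza Saghafian, "Is there any polynomial upper bound for the universal labeling of graphs?", arXiv:1701.06685 (2017). It is known that
$$2\Delta(G)-2\le\overrightarrow{\chi_u}(G)\le 2^{\Delta(G)},$$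
and the question is whether the exponential on the right can be replaced by a polynomial in $\Delta(G)$. Theorem 1 says yes. The "$+1$" in $f$ is there only for edgeless graphs, where $\Delta=0$ and $k=1$ suffices vacuously.

We shall also prove two strengthenings. The first lowers the exponent from $15$ towards $9$; the second shows that the exponent cannot go below $3/2$.

**Theorem 2.** For $\Delta=\Delta(G)\ge 1$ and every integer $t\ge 1$,
$$\overrightarrow{\chi_u}(G)\le 125\cdot 17^6\cdot 16^{\,t-1}\,\Delta^{9+6/t}.$$
In particular, for $\Delta\ge 2$, $\overrightarrow{\chi_u}(G)\le 125\cdot 17^6\,\Delta^9\,2^{10\sqrt{\log_2\Delta}}=\Delta^{9+o(1)}$.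

**Theorem 3.** If the minimum degree $\delta(G)$ is at least $1$, then $\overrightarrow{\chi_u}(G)\ge\delta(G)^{3/2}/100$. In particular every $d$-regular graph with $d\ge1$ needs at least $d^{3/2}/100$.

Since there are $\Delta$-regular graphs for every $\Delta$ (for example $K_{\Delta+1}$), no $f$ growing more slowly than $\Delta^{3/2}/100$ can work. So the optimal exponent lies in $[3/2,9]$, up to $o(1)$ at the top. These notes do not determine it.

## From orientations to subset sums

Write $E(u)$ for the set of edges at $u$, and $\ell(A)=\sum_{a\in A}\ell(a)$ for a set $A$ of edges, so $\ell(\emptyset)=0$. The first thing to do is to get rid of orientations.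

**Lemma 4.** A labeling $\ell:E\to\mathbb Z_{>0}$ is universal if and only if there are no edge $e=uv$ (either endpoint may be called $u$) and sets $A\subseteq E(u)\setminus\{e\}$, $B\subseteq E(v)\setminus\{e\}$ with
$$\ell(A)=\ell(e)+\ell(B).\tag{1}$$

**Proof.** Take an orientation in which $e$ points to $v$. Let $A$ and $B$ be the sets of edges other than $e$ that enter $u$ and $v$ respectively. The in-sums of $u$ and $v$ are $\ell(A)$ and $\ell(e)+\ell(B)$. So a clash of in-sums across $e$ is exactly (1) for this pair $(A,B)$. Conversely, $G$ is simple, so $E(u)\setminus\{e\}$ and $E(v)\setminus\{e\}$ are disjoint, and the directions of the edges in them can be chosen independently. Hence every pair $(A,B)$ occurs in some orientation. $\square$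

Two consequences will be used. First, taking $|A|=1$ and $B=\emptyset$, *edges sharing a vertex have different labels*. Second, restricting a universal labeling to a subgraph leaves it universal, because fewer pairs $(A,B)$ are available.

### Small cases

*A path with three edges*, labeled $a,b,c$ in order. The end edges require $a\ne b$ and $b\ne c$. The middle edge requires in addition $a\ne b+c$ and $c\ne a+b$. The labels $1,2,1$ work, and $k=1$ fails, so the number is $2$.

*The triangle*, labeled $a,b,c$. For the edge labeled $a$, (1) forbids $b=a$, $b=a+c$, $c=a$, $c=a+b$. Running over all edges: the three labels must be distinct and none may be the sum of the other two. With $k=3$ only $\{1,2,3\}$ is possible, and $3=1+2$. The labels $1,2,4$ work. So $\overrightarrow{\chi_u}(K_3)=4=2^{\Delta}$.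

*The star $K_{1,\Delta}$ with $\Delta\ge 2$.* At a leaf there is only one edge, so (1) reduces to: no label is the sum of a set of other labels. The labels $\Delta-1,\Delta,\dots,2\Delta-2$ work: they are distinct, and two or more of them sum to at least $2\Delta-1$. So $\overrightarrow{\chi_u}(K_{1,\Delta})\le 2\Delta-2$.

*The lower bound $2\Delta-2$ for all $G$.* Let $u$ have degree $\Delta\ge1$ and let $m$ be the largest label at $u$. The other $\Delta-1$ labels at $u$ are distinct and smaller than $m$. They contain at most one element of each class $\{x,m-x\}$, $1\le x\le m-1$, since two different labels with sum $m$ would give (1) with $|A|=2$, $B=\emptyset$. There are $\lfloor m/2\rfloor$ classes, so $\Delta-1\le m/2$ and $m\ge 2\Delta-2$. Stars attain this bound.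

## Binary labels and why they are exponential

The sensible first attempt is to make each vertex remember everything. By Vizing's theorem $G$ has a proper edge coloring $c$ with at most $\Delta+1$ colors. Put $\ell(e)=2^{c(e)-1}\le 2^\Delta$. If (1) held, then both sides would be sums of distinct powers of two, because $A$ consists of edges at $u$ and $B\cup\{e\}$ of edges at $v$. Uniqueness of binary expansion would give $a\in A$ with $c(a)=c(e)$. But $a$ and $e$ share $u$, a contradiction. This is the upper bound $2^\Delta$.

The point at which this approach stops is clear. It works because the subset sums of the labels at a vertex are all distinct. For a vertex of degree $\Delta$ that means $2^\Delta$ distinct numbers in $\{0,1,\dots,\Delta k\}$, so $k\ge(2^\Delta-1)/\Delta$. Any scheme that recovers $A$ from $\ell(A)$ is exponential.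

So we must allow many coincidences among subset sums at one vertex, and rule out only the equality (1) between the two ends of an edge. A *sign certificate* does this. Suppose each edge $f$ carries a vector $x_f$ instead of a number, and that for each edge $e=uv$ there is a linear functional $\varphi$ with
$$\varphi(x_e)=0,\qquad \varphi(x_a)>0\ \text{ for } a\in E(u)\setminus\{e\},\qquad \varphi(x_b)<0\ \text{ for } b\in E(v)\setminus\{e\}.$$
Then $\sum_{a\in A}x_a=x_e+\sum_{b\in B}x_b$ forces the left side to have $\varphi\ge0$ and the right side $\varphi\le 0$. Both are therefore $0$, so $A=B=\emptyset$, and what remains is $x_e=0$, which is false if $x_e\neq0$. Nothing here distinguishes one subset from another, so there is hope that small integer vectors of bounded dimension suffice. Afterwards the vectors must be packed into single integers.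

## Polynomials that vanish at two colors

Color the vertices by positive integers, $c:V\to\{1,\dots,N\}$, so that any two distinct vertices at distance at most $2$ get different colors. (On the path with three edges the colors $1,2,3,1$ do this; two colors would not.) To an edge with end colors $a,b$ attach a polynomial $f_{ab}(t)$ vanishing at $t=a$ and $t=b$, and use its coefficients as the vector. For $e=uv$ with $c(u)=i$, $c(v)=j$, a natural linear functional of the coefficients is
$$f\longmapsto f(j)-f(i).$$
It is $0$ on $f_{ij}$. On another edge at $u$, with end colors $i,k$, it equals $f_{ik}(j)$; on another edge at $v$, with end colors $j,k$, it equals $-f_{jk}(i)$. These have the required signs if $f_{ab}$ is positive away from $a$ and $b$.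

### The quadratic choice fails

The simplest choice is $f_{ab}(t)=(t-a)(t-b)=t^2-(a+b)t+ab$, that is, up to signs, the vector $(1,a+b,ab)$. But then $f_{ik}(j)=(j-i)(j-k)$, whose sign depends on whether $k<j$ or $k>j$. Edges at the same vertex can cancel, and they do. Take a tree in which $u$ has color $2$, $v$ has color $5$, $u$ and $v$ are adjacent, the other neighbors of $u$ are leaves of colors $3,4,8$, and the other neighbors of $v$ are leaves of colors $1,3$. The two vertices of color $3$ are at distance $3$, so the coloring is allowed. Then
$$(1,5,6)+(1,6,8)+(1,10,16)=(3,21,30)=(1,7,10)+(1,6,5)+(1,8,15).$$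
The left side runs over the edges at $u$ other than $e=uv$; the right side runs over $e$ and the other edges at $v$. So (1) holds whichever linear map turns these vectors into numbers.

### Squares fix the sign

Use $(t-a)^2(t-b)^2$ instead. For distinct positive integers $a,b$ let $s=a+b$, $p=ab$, and
$$F_{ab}(t)=(t-a)^2(t-b)^2=(t^2-st+p)^2=t^4-2s\,t^3+(s^2+2p)\,t^2-2sp\,t+p^2,$$
$$x_{ab}=(1,\;s,\;s^2+2p,\;sp)\in\mathbb Z_{>0}^4 .$$
The signs and the factors $2$ are moved into the functional, and the constant term $p^2$ is dropped, since it cancels in a difference of two values. For $i\ne j$ define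
$$\varphi_{ij}(y)=(j^4-i^4)y_1-2(j^3-i^3)y_2+(j^2-i^2)y_3-2(j-i)y_4 .$$

**Lemma 5.** For distinct positive integers $i,j$ we have $\varphi_{ij}(x_{ij})=0$ and
$$\varphi_{ij}(x_{ik})=(j-i)^2(j-k)^2\ \ (k\ne i),\qquad \varphi_{ij}(x_{jk})=-(i-j)^2(i-k)^2\ \ (k\ne j).\tag{2}$$

**Proof.** Substituting the coordinates of $x_{ab}$ into $\varphi_{ij}$ and comparing with the expansion of $F_{ab}$ gives
$$\varphi_{ij}(x_{ab})=F_{ab}(j)-F_{ab}(i),$$
because the constant term $p^2$ cancels. Now $F_{ij}(j)=F_{ij}(i)=0$. Further, $F_{ik}(i)=0$ and $F_{ik}(j)=(j-i)^2(j-k)^2$. Finally $F_{jk}(j)=0$ and $F_{jk}(i)=(i-j)^2(i-k)^2$. $\square$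

*Check.* For colors $1,2,3$ we get $x_{12}=(1,3,13,6)$, $x_{13}=(1,4,22,12)$, $x_{23}=(1,5,37,30)$, and $\varphi_{12}(y)=15y_1-14y_2+3y_3-2y_4$. The values are $15-42+39-12=0$, $15-56+66-24=1$ and $15-70+111-60=-4$, in agreement with (2). In the tree above, the two sides become $(3,21,221,238)$ and $(3,21,209,220)$: they now differ.

## Packing four coordinates into one label

The vectors must become integers in such a way that equality of label sums returns equality of vector sums. Mixed-radix notation does this. We allow an extra factor $R$, which equals $1$ for Theorem 1.

**Lemma 6.** Let $\Delta,N,R\ge1$ be integers, let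
$$M_2=2\Delta RN+1,\qquad M_3=6\Delta RN^2+1,\qquad M_4=2\Delta RN^3+1,$$
$$\Lambda(y)=y_4+M_4\bigl(y_3+M_3(y_2+M_2y_1)\bigr),$$
and call $x\in\mathbb Z_{>0}^4$ *small* if its coordinates are at most $R,\;2RN,\;6RN^2,\;2RN^3$ in this order.

(a) If $x$ is small, then $1\le\Lambda(x)\le125\,\Delta^3N^6R^4$.

(b) If $y$ and $y'$ are each a sum of at most $\Delta$ small vectors (possibly none) and $\Lambda(y)=\Lambda(y')$, then $y=y'$.

**Proof.** (a) Positivity is clear. Since $\Delta,N,R\ge 1$,
$$2RN+M_2R=2RN+2\Delta R^2N+R\le 5\Delta R^2N,\qquad M_3\le7\Delta RN^2,\qquad M_4\le 3\Delta RN^3 .$$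
Hence $6RN^2+M_3(2RN+M_2R)\le 6RN^2+35\Delta^2R^3N^3\le41\Delta^2R^3N^3$, and
$$\Lambda(x)\le 2RN^3+3\Delta RN^3\cdot41\Delta^2R^3N^3=2RN^3+123\Delta^3R^4N^6\le125\Delta^3N^6R^4 .$$

(b) The second coordinates of $y,y'$ are integers in $[0,2\Delta RN]$, so in $[0,M_2)$. Likewise the third coordinates lie in $[0,M_3)$ and the fourth in $[0,M_4)$. Reducing $\Lambda(y)=\Lambda(y')$ modulo $M_4$ gives $y_4\equiv y_4'\pmod{M_4}$, hence $y_4=y_4'$. Subtract and divide by $M_4$, then reduce modulo $M_3$ to get $y_3=y_3'$. Subtract and divide by $M_3$, then reduce modulo $M_2$ to get $y_2=y_2'$. What is left is $y_1=y_1'$. $\square$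

## Proof of Theorem 1

**Step 1: the coloring.** We need distinct vertices at distance at most $2$ to get different colors. Each vertex has at most $\Delta+\Delta(\Delta-1)=\Delta^2$ other vertices within distance $2$. Coloring the vertices one after the other, always with a color not yet used within distance $2$, therefore gives such a coloring $c:V\to\{1,\dots,N\}$ with $N=\Delta^2+1$.

**Step 2: the labels.** For $e=uv$ put $x_e=x_{c(u)c(v)}$, which makes sense because $c(u)\ne c(v)$. The end colors are at most $N$, so $s\le2N$, $s^2+2p\le6N^2$, $sp\le2N^3$, and $x_e$ is small in the sense of Lemma 6 with $R=1$. Put $\ell(e)=\Lambda(x_e)$. By Lemma 6(a), $1\le\ell(e)\le125\Delta^3N^6$. Since $N\le 2\Delta^2$, this is at most $125\cdot64\,\Delta^{3+12}=8000\,\Delta^{15}$.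

**Step 3: from numbers to vectors.** Suppose (1) holds for $e=uv$, $A$, $B$. Since $\Lambda$ is linear, it takes equal values on $\sum_{a\in A}x_a$ and $x_e+\sum_{b\in B}x_b$. Both are sums of at most $\Delta$ small vectors, because $|A|\le\Delta-1$ and $|B|+1\le\Delta$. By Lemma 6(b),
$$\sum_{a\in A}x_a=x_e+\sum_{b\in B}x_b .\tag{3}$$

**Step 4: the sign certificate.** We show that (3) is impossible. Let $i=c(u)$, $j=c(v)$, so $i\ne j$, and apply $\varphi_{ij}$. If $a=uw\in A$, then $w$ and $v$ are distinct neighbors of $u$, so they are at distance at most $2$ and $c(w)\ne j$. Also $c(w)\neq i$. By (2), $\varphi_{ij}(x_a)=(j-i)^2(j-c(w))^2>0$. If $b=vw\in B$, then $w$ and $u$ are distinct neighbors of $v$, so $c(w)\ne i$, and (2) gives $\varphi_{ij}(x_b)=-(i-j)^2(i-c(w))^2<0$. Finally $\varphi_{ij}(x_e)=0$.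

So the left side of (3) has value $\ge0$, with equality only if $A=\emptyset$. The right side has value $\le 0$, with equality only if $B=\emptyset$. Hence $A=B=\emptyset$, and (3) says $x_e=0$. But the first coordinate of $x_e$ is $1$. This contradiction shows, by Lemma 4, that $\ell$ is universal. $\square$

The labeling is explicit and is computed greedily in polynomial time. Let $G^2$ be the graph on $V$ in which two vertices are adjacent when their distance in $G$ is $1$ or $2$. The proof used only a proper coloring of $G^2$ with $N$ colors, so it gives $\overrightarrow{\chi_u}(G)\le125\,\Delta^3\chi(G^2)^6$. For $K_n$, where $\Delta=n-1$ and $\chi(G^2)=n$, this is $O(n^9)$.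

## Allowing repeated colors around a vertex

In the bound $125\Delta^3N^6$ the expensive factor is $N^6$, and $N$ is of order $\Delta^2$ because all neighbors of a vertex must get different colors. To save, we allow each color up to $t$ times in a neighborhood. The proof of Theorem 1 then breaks at one exact point: if $u$ has two neighbors $v,w$ with the same color, then $x_{uw}=x_{uv}$, the labels of $uv$ and $uw$ agree, and (1) holds with $A=\{uw\}$, $B=\emptyset$. In the certificate this is visible as $\varphi_{ij}(x_{uw})=0$.

But this is the only thing that breaks, and few edges are involved: those joining the same two colors. Among them the binary trick is affordable, at a cost of $2^{t-1}$ instead of $2^\Delta$. We use **König's theorem**: the edges of a bipartite graph of maximum degree at most $t$ can be properly colored with $t$ colors.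

**Proposition 7.** Let $\Delta\ge 1$, let $t\ge1$, and let $c:V\to\{1,\dots,N\}$ be a proper coloring of $G$ in which every color appears at most $t$ times in every neighborhood. Then $\overrightarrow{\chi_u}(G)\le125\,\Delta^3N^6\,16^{\,t-1}$.

**Proof.**

**Step 1: multipliers.** We give different scales to edges that join the same two colors and share a vertex. For colors $i\ne j$ let $H_{ij}=H_{ji}$ be the subgraph of edges joining color $i$ to color $j$. It is bipartite, and a vertex of color $i$ has at most $t$ neighbors of color $j$ and vice versa, so its maximum degree is at most $t$. Let $\gamma$ be a proper edge coloring of each $H_{ij}$ with colors $1,\dots,t$. Since $c$ is proper, every edge of $G$ lies in exactly one $H_{ij}$, so $\gamma(e)$ is defined for every edge. Put $R=2^{t-1}$, $m_e=2^{\gamma(e)-1}\le R$, and $x_e=m_e\,x_{c(u)c(v)}$ for $e=uv$.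

**Step 2: labels.** The coordinates of $x_e$ are at most $R$, $2RN$, $6RN^2$, $2RN^3$, so $x_e$ is small. With $\ell(e)=\Lambda(x_e)$, Lemma 6(a) gives $1\le\ell(e)\le125\Delta^3N^6R^4=125\Delta^3N^6\,16^{\,t-1}$.

**Step 3: the certificate confines the trouble.** If (1) holds for $e=uv,A,B$, then Lemma 6(b) gives (3) for these vectors, exactly as before. Let $i=c(u)\ne j=c(v)$ and apply $\varphi_{ij}$. For $a=uw\in A$ we have $c(w)\ne i$ because $c$ is proper, so (2) gives $\varphi_{ij}(x_a)=m_a(j-i)^2(j-c(w))^2\ge0$, with equality only if $c(w)=j$. For $b=vw\in B$ we have $c(w)\ne j$ and $\varphi_{ij}(x_b)=-m_b(i-j)^2(i-c(w))^2\le0$, with equality only if $c(w)=i$. The term of $e$ is $0$. So both sides of (3) have value $0$ and every term vanishes. Hence all edges of $A\cup B\cup\{e\}$ lie in $H_{ij}$.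

**Step 4: binary expansion finishes.** The first coordinate of (3) reads
$$\sum_{a\in A}2^{\gamma(a)-1}=2^{\gamma(e)-1}+\sum_{b\in B}2^{\gamma(b)-1}.$$
The edges of $A$ all contain $u$ and lie in $H_{ij}$, so their $\gamma$-values are distinct. The edges of $B\cup\{e\}$ all contain $v$ and lie in $H_{ij}$, so theirs are distinct too. By uniqueness of binary expansion some $a\in A$ has $\gamma(a)=\gamma(e)$. But $a\neq e$ and both contain $u$, which contradicts that $\gamma$ is proper on $H_{ij}$. $\square$

*Example.* Color the $4$-cycle $1,2,1,2$, so $t=2$ and $H_{12}=C_4$. Then $\gamma$ alternates $1,2,1,2$, and the labels alternate $L,2L,L,2L$. At an edge labeled $L$, condition (1) would need $\{0,2L\}$ to meet $\{L,3L\}$; at an edge labeled $2L$ it would need $\{0,L\}$ to meet $\{2L,3L\}$. Neither happens.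

For $t=1$ the hypothesis of Proposition 7 is the distance-$2$ condition of Theorem 1, and $R=1$.

## Few colors by the local lemma: proof of Theorem 2

It remains to find a coloring as in Proposition 7 with $N$ about $\Delta^{1+1/t}$. A random coloring is locally good, and the following textbook tool makes it globally good.

**Asymmetric Lovász Local Lemma** (Erdős–Lovász; Spencer). Let $\mathcal B$ be a finite set of events. For each $E\in\mathcal B$ let $D(E)$ be a set of other events of $\mathcal B$ such that $E$ is mutually independent of all events outside $D(E)\cup\{E\}$. If there are weights $x_E\in[0,1)$ with $\Pr(E)\le x_E\prod_{E'\in D(E)}(1-x_{E'})$ for every $E$, then with positive probability no event of $\mathcal B$ occurs.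

**Step 1: bad events.** Let $N=\lceil16\Delta^{1+1/t}\rceil$; since $\Delta\ge1$, $N\le17\Delta^{1+1/t}$. Color the vertices independently and uniformly from $\{1,\dots,N\}$. We want to avoid two kinds of events. For each edge $xy$, let $\mathcal E_{xy}$ be the event $c(x)=c(y)$; its probability is $1/N$. For each set $S$ of $t+1$ vertices with a common neighbor, let $\mathcal F_S$ be the event that $S$ is monochromatic; its probability is $N^{-t}$. If none occurs, $c$ is as Proposition 7 requires.

**Step 2: dependencies.** Each event depends only on the colors of its own vertices ($2$ or $t+1$ of them), so it is mutually independent of the events whose vertex sets are disjoint from its own. We take $D(E)$ to be the other events that share a vertex with $E$. A vertex $x$ lies in at most $\Delta$ events of the first kind. It lies in at most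
$$\Delta\binom{\Delta-1}{t}\le\frac{\Delta^{t+1}}{t!}$$
of the second kind: choose the common neighbor $y$ of $S$ among the neighbors of $x$, then the other $t$ vertices of $S$ among the other neighbors of $y$.

**Step 3: weights.** Give weight $2/N$ to each $\mathcal E_{xy}$ and $(2/N)^t$ to each $\mathcal F_S$. As $N\ge16$, all weights are at most $1/8$. To bound products of $1-x$ below, note that $1-x\ge4^{-x}$ on $[0,\tfrac12]$: the function $4^{-x}$ is convex and agrees with the linear function $1-x$ at $x=0$ and $x=\frac12$. For an event on $m$ vertices, the sum of the weights of the events that meet it is at most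
$$m\Bigl(\frac{2\Delta}N+\frac{\Delta^{t+1}}{t!}\Bigl(\frac2N\Bigr)^t\Bigr)\le m\Bigl(\frac18+8^{-t}\Bigr)\le\frac m4 .$$
Here $2/N\le\frac18\Delta^{-1-1/t}$ was used twice: it gives $2\Delta/N\le\frac18$ and $(2/N)^t\le8^{-t}\Delta^{-t-1}$. So the product $\prod(1-x_{E'})$ is at least $4^{-m/4}=2^{-m/2}$.

**Step 4: checking the condition.** For $\mathcal E_{xy}$ we have $m=2$, the product is at least $\frac12$, and $\frac2N\cdot\frac12=\frac1N$. For $\mathcal F_S$ we have $m=t+1$, the product is at least $2^{-(t+1)/2}\ge2^{-t}$ because $t\ge1$, and $(2/N)^t2^{-t}=N^{-t}$. The local lemma applies, and a coloring as in Proposition 7 exists.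

**Step 5: the numbers.** Proposition 7 gives
$$\overrightarrow{\chi_u}(G)\le125\,\Delta^3\cdot17^6\Delta^{6+6/t}\cdot16^{\,t-1}=125\cdot17^6\cdot16^{\,t-1}\Delta^{9+6/t}.$$
For $\Delta\ge2$ choose $t=\lceil\sqrt{\log_2\Delta}\,\rceil\ge1$. Then $t-1\le\sqrt{\log_2\Delta}$, so $16^{\,t-1}\le2^{4\sqrt{\log_2\Delta}}$. Also $\Delta^{6/t}=2^{6(\log_2\Delta)/t}\le2^{6\sqrt{\log_2\Delta}}$. Multiplying gives the second bound. $\square$

## Why dense surroundings force more than linear labels

Stars have $\overrightarrow{\chi_u}=2\Delta-2$ for $\Delta\ge 2$, so no superlinear lower bound can hold in terms of $\Delta$ for every graph: $v$ must have edges of its own. This is why Theorem 3 speaks of $\delta(G)$. By the restriction remark after Lemma 4, the same bound then holds with $\delta(G)$ replaced by $\max_{H\subseteq G}\delta(H)$, the degeneracy of $G$.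

Here is the plan for forcing (1). Let $u$ be a vertex with the smallest total label sum. Pair up labels at $u$; choosing the upper instead of the lower element of a pair raises the sum by the *gap* of the pair. If the gaps are chosen well, the sums $\ell(A)$ fill a long interval. At a neighbor $v$, whose total label sum is at least that of $u$, build $B$ one element at a time; each step raises $\ell(B)$ by at most $k$. If the interval is longer than the step, some $\ell(e)+\ell(B)$ lands in it.

The plan as stated fails because of residues. If all labels at $u$ are even, the sums $\ell(A)$ fill only even numbers, while the labels at $v$ other than $\ell(e)$ may be odd. So we fix a modulus $g$ dictated by the labels at $u$, fill all *multiples of $g$* in a window, and climb at $v$ in blocks whose sums are divisible by $g$. Each block has at most $g$ elements, so the step becomes at most $gk$. The window will have length of order $g\,d^3/k$, and $gd^3/k$ exceeds $gk$ when $k$ is below about $d^{3/2}$. That is the source of the exponent.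

**Lemma 8 (zero-sum fact).** Let $g\ge1$. Any $g$ integers contain a nonempty subfamily with sum divisible by $g$. Hence any finite family of integers has a subfamily with sum $\equiv0\pmod g$ that omits at most $g-1$ members.

**Proof.** Consider the $g+1$ prefix sums, including the empty one. Two are congruent mod $g$, and their difference is the sum of a nonempty subfamily. For the second claim take a subfamily of maximum size with sum $\equiv0$. If $g$ members were omitted, some nonempty subfamily of them could be added. $\square$

**Lemma 9 (covering fact).** Suppose the subset sums of some positive multiples of $g$, with total $\lambda$, include all multiples of $g$ in $[0,\lambda]$. If $\mu\le\lambda$ is another positive multiple of $g$, then after adding $\mu$ to the family the subset sums include all multiples of $g$ in $[0,\lambda+\mu]$.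

**Proof.** The new subset sums include all multiples of $g$ in $[0,\lambda]$ and all those in $[\mu,\lambda+\mu]$. Since $\mu\le\lambda$, these intervals cover $[0,\lambda+\mu]$. $\square$

For example, with $g=2$, the family $2,2$ gives $0,2,4$, and adding $4$ gives $0,2,4,6,8$. Adding $8$ to $2,2$ would leave a hole at $6$. New gaps must not exceed what is already covered; this is why the proof below collects gaps in three rounds of increasing size.

## Proof of Theorem 3

Let $\ell$ be a universal labeling with labels in $\{1,\dots,k\}$. Edges at a common vertex have distinct labels, so we identify the edges at a vertex $w$ with the set $L_w$ of their labels. Let $\sigma(w)$ be the sum of the elements of $L_w$, let $u$ be a vertex minimizing $\sigma$, let $X=L_u$ and $d=|X|=\deg u\ge\delta(G)\geq 1$. It suffices to show $k\ge d^{3/2}/100$.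

We have $k\ge d$, since $X$ consists of $d$ distinct elements of $\{1,\dots,k\}$. If $d\le10^4$, then $d^{3/2}/100\le d\le k$ and we are done. So assume $d>10^4$ and, for contradiction, $k<d^{3/2}/100$. Then
$$k^2\le10^{-4}d^3,\qquad \frac{6k}d\le0.06\sqrt d\le0.0006\,d,\qquad 1\le0.0001\,d,\tag{4}$$
where $\sqrt d\ge100$ gives the second part of the middle chain. For a pair $x<y$ in $X$ call $x$ its *lower element*, $y$ its *upper element* and $y-x$ its *gap*.

**Step 1: many pairs with the same small gap $g$.** This step fixes the modulus. Order $X$ and pair consecutive elements: first with second, third with fourth, and so on. This gives $\lfloor d/2\rfloor$ disjoint pairs with total gap less than $k$. Fewer than $d/6$ of them have gap exceeding $6k/d$, since otherwise the total gap would exceed $k$. So at least $\lfloor d/2\rfloor-d/6\ge d/3-\frac12\ge d/6$ pairs have gap at most $6k/d$. There are at most $6k/d$ possible values for such a gap, so some integer $g$ with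
$$1\le g\le6k/d$$
is the gap of at least $\frac{d/6}{6k/d}=\frac{d^2}{36k}$ of these pairs, hence of at least $T:=\lceil d^2/(36k)\rceil$ of them. Let $P_1$ consist of $T$ of them.

We record the size of $T$. From $k<d^{3/2}/100$ we get $T\ge\frac{100}{36}\sqrt d\ge2.4\sqrt d\ge40g$, using $g\le0.06\sqrt d$. From $k\ge d$ we get $T\le d/36+1\le0.03d$.

By Lemma 8, applied to the lower elements, there is $Q_1\subseteq P_1$ whose lower elements have sum $\equiv0\pmod g$, with
$$T_1:=|Q_1|\ge T-g\ge\tfrac{39}{40}T\ge\tfrac{39}{40}\cdot\frac{d^2}{36k}\ge\frac{d^2}{40k}.$$
All gaps in $Q_1$ equal $g$, so their subset sums are $0,g,2g,\dots,gT_1$: all multiples of $g$ up to their total.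

**Step 2: medium gaps, to cover up to $gd/10$.** Let $X'$ be $X$ without the $2T$ elements in the pairs of $P_1$, so $|X'|\ge d-0.06d=0.94d$. In each residue class mod $g$, order the elements of $X'$ and pair consecutive ones; at most one element per class is left over. By (4) this gives at least $(|X'|-g)/2\ge(0.94d-0.0006d)/2\ge0.46d$ disjoint pairs. All their gaps are positive multiples of $g$. Within one class the total gap is less than $k$, so over all classes it is less than $gk$. Hence fewer than
$$\frac{gk}{gT_1}=\frac k{T_1}\le\frac{40k^2}{d^2}\le0.004d$$
of the pairs have gap exceeding $gT_1$. So at least $0.456d\ge\lceil d/8\rceil$ pairs have gap at most $gT_1$. Let $P_2$ consist of $\lceil d/8\rceil$ of these. By Lemma 8 there is $Q_2\subseteq P_2$ with lower-element sum $\equiv0\pmod g$ and $|Q_2|\ge d/8-g\ge d/10$.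

The gaps in $Q_2$ are multiples of $g$ in $[g,gT_1]$, and the gaps of $Q_1$ already cover all multiples of $g$ in $[0,gT_1]$. Adding the gaps of $Q_2$ one at a time, Lemma 9 shows that the subset sums of the gaps of $Q_1\cup Q_2$ are all multiples of $g$ from $0$ to their total. That total is at least $g|Q_2|\ge gd/10$.

**Step 3: large gaps, to cover a window of length at least $35gk$.** Let $X''$ be $X'$ without the elements in the pairs of $P_2$, so
$$|X''|\ge0.94d-2\Bigl(\frac d8+1\Bigr)=0.69d-2\ge0.68d .$$
Fix $Z\subseteq X''$ with $|Z|=\lceil d/2\rceil$; the rest of $X''$ is kept for Step 4. The gaps we now produce must stay below $w:=gd/10$ so that Lemma 9 applies, and have a large total. Cover the range $(0,k]$ of labels by at most $k/w+1$ half-open intervals of length $w$, and split each into residue classes mod $g$. The number $M$ of cells obtained satisfies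
$$M\le g\Bigl(\frac kw+1\Bigr)=\frac{10k}d+g\le\frac{16k}d\le0.002d,$$
the last inequality because $6k/d\le0.0006d$ gives $16k/d\le0.0016d$. In a cell containing $m$ elements $z_1<\dots<z_m$ of $Z$, pair $z_r$ with $z_{r+\lfloor m/2\rfloor}$ for $1\le r\le\lfloor m/2\rfloor$. These pairs are disjoint. Each gap is a multiple of $g$; it is at least $g\lfloor m/2\rfloor$, since it spans $\lfloor m/2\rfloor$ steps between elements of the same class; and it is less than $w$, since the interval is half-open. Let $P_3$ be the collection of all these pairs over all cells.

Summing over cells, $\sum\lfloor m/2\rfloor\ge\sum\frac{m-1}2=\frac{|Z|-M}2\ge\frac{d/2-M}2\ge0.24d$. A cell contributes $\lfloor m/2\rfloor$ gaps of size at least $g\lfloor m/2\rfloor$. The Cauchy–Schwarz inequality and (4) therefore give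
$$\text{total gap of }P_3\ \ge\ g\sum\Bigl\lfloor\frac m2\Bigr\rfloor^2\ \ge\ g\,\frac{(0.24d)^2}{M}\ \ge\ g\,\frac{(0.24d)^2}{16k/d}=0.0036\,\frac{g\,d^3}k\ \ge\ 36\,gk .$$
By Lemma 8 choose $Q_3\subseteq P_3$ with lower-element sum $\equiv0\pmod g$, omitting at most $g-1$ pairs. The omitted gaps sum to at most $g\cdot\frac{gd}{10}\le g\cdot\frac{6k}d\cdot\frac d{10}=0.6\,gk$. So the total gap of $Q_3$ is at least $35gk$.

Let $Q=Q_1\cup Q_2\cup Q_3$. Its pairs are disjoint, since $P_2$ was formed in $X'$ and $P_3$ in $Z\subseteq X''$. Let $\sigma_0$ be the sum of all lower elements of $Q$ and $\Gamma$ the sum of all its gaps. Then: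

- $\sigma_0\equiv0\pmod g$, as a sum of three sums with this property.
- $\Gamma\ge35gk$.
- The subset sums of the gaps of $Q$ are exactly the multiples of $g$ in $[0,\Gamma]$. Indeed the gaps of $Q_3$ are less than $w=gd/10$, which is at most the total already covered in Step 2, so Lemma 9 applies to each of them in turn.
- $\sigma_0\le\sigma(u)/2$, because each lower element is smaller than its own upper element and all these elements belong to $X$.

**Step 4: choosing the edge $e$ and climbing at its other end.** First we choose $e$ so that residues match. The set $X''\setminus Z$ has at least $0.68d-\frac d2-1=0.18d-1>g$ elements, by (4). So it contains distinct $\ell_0,a$ with $\ell_0\equiv a\pmod g$. Neither belongs to any pair of $Q$. Let $e=uv$ be the edge at $u$ with label $\ell_0$.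

From $L_v\setminus\{\ell_0\}$ repeatedly remove a nonempty subset of size at most $g$ with sum divisible by $g$, until fewer than $g$ elements remain. Lemma 8, applied to any $g$ of the remaining elements, shows that this is possible. We obtain disjoint blocks $B_1,\dots,B_q$, each with sum at most $gk$. Let $\tau_j$ be the sum of all elements of $B_1\cup\dots\cup B_j$. Then $\tau_0=0$, every $\tau_j\equiv0\pmod g$, $\tau_j-\tau_{j-1}\le gk$, and since at most $g-1$ elements are left,
$$\tau_q\ge\sigma(v)-\ell_0-(g-1)k\ge\sigma(v)-gk\ge\sigma(u)-gk .$$
The last inequality is the reason for choosing $u$ to minimize $\sigma$.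

**Step 5: the climb meets the window.** Put $S=\sigma_0+a-\ell_0$, so $S\equiv0\pmod g$. We want an index $j$ with $\tau_j\in[S,S+\Gamma]$.

The climb goes high enough: as $X$ consists of $d$ distinct positive integers, $\sigma(u)\ge d^2/2$. By (4) and $g\le6k/d$,
$$(g+1)k\le2gk\le\frac{12k^2}d\le0.0012\,d^2\le\frac{d^2}4\le\frac{\sigma(u)}2 .$$
Hence
$$S\le\tfrac12\sigma(u)+k\le\sigma(u)-gk\le\tau_q .$$
It starts low enough: $S+\Gamma\ge-k+35gk\ge0$, because $S\ge-\ell_0\ge-k$.

Let $j$ be the least index with $\tau_j\ge S$; it exists because $\tau_q\ge S$. If $j=0$, then $\tau_j=0\le S+\Gamma$. If $j>0$, then $\tau_{j-1}<S$, so $\tau_j\le\tau_{j-1}+gk<S+gk\le S+\Gamma$. In either case $\tau_j-S$ is a multiple of $g$ in $[0,\Gamma]$. By Step 3 it is the sum of the gaps of the pairs in some $I\subseteq Q$.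

**Step 6: the contradiction.** Let $A$ consist of $a$, the upper elements of the pairs in $I$, and the lower elements of the pairs in $Q\setminus I$. Let $B=B_1\cup\dots\cup B_j$. The elements listed for $A$ are distinct and different from $\ell_0$, so $A\subseteq L_u\setminus\{\ell_0\}$; also $B\subseteq L_v\setminus\{\ell_0\}$. Starting from all lower elements and raising those in $I$, we compute
$$\sum A=a+\sigma_0+(\tau_j-S)=a+\sigma_0+\tau_j-\sigma_0-a+\ell_0=\ell_0+\tau_j=\ell_0+\sum B .$$
This is (1) for the edge $e$, so by Lemma 4 the labeling is not universal, a contradiction. Hence $k\ge d^{3/2}/100\ge\delta(G)^{3/2}/100$. $\square$
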